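# Ordered chains in wedges: how Blocker makes Walker skip a level in dimension three

## Six points in the plane

Draw six points: the pairs of nonnegative integers with sum at most $2$. The bottom point is $(0,0)$, above it are $(1,0)$ and $(0,1)$, and above those are $(2,0)$, $(1,1)$, $(0,2)$. Compare points coordinatewise. Two players, Walker and Blocker, alternately take a point not taken before, Walker first. Walker must climb: each point he takes lies strictly above his previous one. Blocker takes whatever he likes. Can Walker take a point with sum $0$, then one with sum $1$, then one with sum $2$?

He must start at $(0,0)$. Let Blocker answer with $(1,1)$. By symmetry Walker continues to $(1,0)$. The points of sum $2$ above $(1,0)$ are $(2,0)$ and $(1,1)$. The second is gone, and Blocker now takes the first. Walker is stuck with two points. Two points he always gets: after $(0,0)$ Blocker can remove only one of $(1,0)$, $(0,1)$. So the answer here is a chain of size exactly $2$.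

Notice how Blocker won. The point $(1,1)$ was useful whichever way Walker went, and after it one reply per turn was enough.

Now try the same thing with triples of sum at most $2$. Walker takes $(0,0,0)$. Blocker takes something. Walker moves to an untaken unit vector $e_i$; at least two are left. Above $e_i$, at sum $2$, there are three points: $e_i+e_1$, $e_i+e_2$, $e_i+e_3$. Blocker has made at most two moves by the time Walker must choose among them, so one is free, and Walker collects all three levels.

The third direction gives Walker an extra escape at every step. With more levels, does that escape always save him? That is the subject of this lecture, and the answer is no.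

## The game, the conjecture, and two theorems

**Definition (wedge).** Let $d,k\in\mathbb N$. The $d$-dimensional $k$-wedge $\vee^{(d)}_k$ is the poset of all $d$-tuples $x=(x_1,\dots,x_d)$ of nonnegative integers with $x_1+\cdots+x_d<k$, ordered by $x\preceq y$ if and only if $x_i\le y_i$ for all $i$. Level $\ell$ is the set of elements whose entries sum to $\ell$; write $|x|$ for the level of $x$. The levels are $0,1,\dots,k-1$, and $k$ is the maximum size of a chain. A successor of $x$ is any $y$ with $x\prec y$.

The six points above form $\vee^{(2)}_3$.

**Definition (ordered chain game).** On a poset $P$, Walker and Blocker alternate turns, Walker first. On each turn the player to move chooses a previously unchosen element of $P$. Each element Walker chooses after his first must be a successor of the element he chose on his previous turn. Blocker may choose any unchosen element; elements chosen by Blocker are called *blocked*.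

Walker may skip levels: a successor can be several levels up. Let $f_d(k)$ be the largest chain size Walker can guarantee on $\vee^{(d)}_k$. The game is finite with perfect information, so Blocker has a strategy that holds Walker to at most $f_d(k)$ elements. We just computed $f_2(3)=2$ and $f_3(3)=3$. Clearly $f_d(k)\le k$, with equality exactly when Walker can hit every level.

The problem comes from Cranston, Kinnersley, Milans, Puleo and West, "Chain-making games in grid-like posets", arXiv:1108.0710 (2011). Two known results frame it, and we use them without proof:

1. If $d\ge 14$, then $f_d(k)=k$ for every $k\in\mathbb N$.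
2. For $d=2$, $f_2(k)=\lceil 2k/3\rceil$.

So somewhere between dimensions $2$ and $14$ the behavior changes. The conjecture is that it changes at once: for every $d\ge 3$ and every $k$, Walker can build a chain of size $k$ in $\vee^{(d)}_k$. The conjecture is false.

**Theorem A.** For every $k\ge 29$, Blocker has a strategy in the ordered chain game on $\vee^{(3)}_k$ such that Walker misses at least one of the levels $0,1,\dots,28$. Hence $f_3(k)\le k-1$ for all $k\ge 29$.

**Theorem B.**

1. $f_d(j+k)\le f_d(j)+f_d(k)$ for all $d,j,k$. Hence $\lim_k f_d(k)/k=\inf_k f_d(k)/k$ exists, and for each $d$ either $f_d(k)=k$ for all $k$, or $\lim_k f_d(k)/k<1$.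
2. $f_3(k)\le k-\lfloor k/29\rfloor$ for all $k$, and $\frac23\le\lim_k f_3(k)/k\le\frac{28}{29}$.
3. $f_d(k)\le f_{d+1}(k)$. So, using known results (1) and (2), there is a threshold $d^*$ with $4\le d^*\le 14$ such that Walker can hit all levels for every $k$ if and only if $d\ge d^*$.

The value of $d^*$ is not determined here, and no claim is made that $29$ is optimal.

## One target level, and the center of Walker's reach

**Step 1: reduce to a walk toward level 28.** *We strip the game down to single steps.* Fix $d=3$ and $k\ge 29$. If Walker does not start at the origin, he misses level $0$. If some move raises his level by more than $1$ before he reaches level $28$, or if he stops earlier, he misses a level in $\{0,\dots,28\}$. In these cases Blocker has already succeeded. So assume Walker starts at $0$ and each of his moves is a step $x\mapsto x+e_i$. It suffices that Blocker can stop such a Walker from stepping onto level $28$.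

Blocker will aim all his purposeful moves at level $28$ itself. Walker chooses nothing there before he arrives, so any point of level $28$ that is not blocked is available to Blocker. When we say that Blocker plays arbitrarily, he takes any unchosen element; extra blocked elements cannot hurt him, since everything he will need has the form "these points are blocked". There is always an unchosen element, because level $28$ alone has $\binom{30}{2}=435$ points.

**Step 2: record where Walker is heading.** *We want coordinates that say which part of level $28$ is in front of him.* A *position* has Blocker to move and Walker at $x$ on level $28-n$, where $1\le n\le 28$; so $n$ steps remain to the target. The points of level $28$ above $x$ form a triangle with corners $x+ne_1,x+ne_2,x+ne_3$ and centroid $x+\frac n3(1,1,1)$. Shift level $28$ by $z=y-(7,7,7)$, so that $z_1+z_2+z_3=7$. Three times the shifted centroid is the integer vector with entries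
$$h_i=3(x_i-7)+n .$$
Then $h_1+h_2+h_3=3(28-n-21)+3n=21$, and $h_i\equiv n\pmod 3$. A step $e_i$ ("step $i$") raises $x_i$ by $1$ and lowers $n$ by $1$, so it changes $h_i$ by $+2$ and each of the other two by $-1$. The game starts at $x=0$, $n=28$, that is, at $h=(7,7,7)$.

Since all $h_i$ have the same residue, write $h_i=3q_i+r$ with $r\in\{0,1,2\}$ and $r\equiv n \pmod 3$, and put $q=(q_1,q_2,q_3)$, $\mathbf 1=(1,1,1)$. Then $\sum q_i=7-r$. Unshifted, $q$ is the point $x+\frac{n-r}{3}\mathbf 1$. From the effect on $h$, step $i$ acts as follows:
$$\begin{aligned}
r=1\to r=0:&\quad q\mapsto q+e_i,\\
r=0\to r=2:&\quad q\mapsto q+e_i-\mathbf 1,\\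
r=2\to r=1:&\quad q\mapsto q+e_i.
\end{aligned}\tag{1}$$
For instance, when $r=0$ the stepped coordinate becomes $3q_i+2$, and each of the others becomes $3q_j-1=3(q_j-1)+2$. When $r=1$ they become $3(q_i+1)$ and $3q_j$. When $r=2$ they become $3(q_i+1)+1$ and $3q_j+1$.

*Example.* Suppose Walker stands at $x=(3,1,0)$. Then $n=24$ and $h=(12,6,3)$, so $r=0$ and $q=(4,2,1)$. Unshifted, $q$ is $(11,9,8)=x+8\cdot\mathbf 1$, the centroid of his triangle. If he steps in direction $2$, then $h=(11,8,2)$, $r=2$, $q=(3,2,0)$, as (1) says.

## Locked positions

When can Blocker win by one reply per turn? We work backward from the end. With $n=1$ Walker faces $x+e_1,x+e_2,x+e_3$, and Blocker has one move, so two of them must already be blocked. With $n=2$, suppose Blocker owns all three points $x+e_i+e_j$ with $i\neq j$. After step $i$, two of the three points in front of Walker are blocked. So it is enough to own two of these three and then take the third. One more step back gives a condition around the centroid when $n=3$, and after that the pattern repeats with period three.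

**Definition (locked).** A position is *locked* if, in shifted coordinates, one of the following holds.

* **(L1)** $r=1$ and at least two of $q+e_1,\ q+e_2,\ q+e_3$ are blocked.
* **(L2)** $r=2$ and at least two of $q+e_1+e_2,\ q+e_1+e_3,\ q+e_2+e_3$ are blocked.
* **(L0)** $r=0$ and at least three of these four assertions hold: "$q$ is blocked", and, for $i=1,2,3$, "at least one of $q+e_i-e_j$ $(j\ne i)$ is blocked".

All points named are elements of the poset on level $28$. Unshifted they are $x+\frac{n-1}3\mathbf 1+e_i$, then $x+\frac{n-2}3\mathbf 1+e_i+e_j$, then $x+\frac n3\mathbf 1$ and $x+\frac n3\mathbf 1+e_i-e_j$. In the last case $n\ge 3$, so subtracting $e_j$ leaves a nonnegative coordinate.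

*Example.* Take $n=3$, so that $q$ is, unshifted, $x+\mathbf 1$. If $x+\mathbf 1$, $x+2e_1+e_3$ and $x+e_1+2e_2$ are blocked, the position is locked: the second point is $q+e_1-e_2$ and the third is $q+e_2-e_3$, so the assertion on $q$ and those for $i=1,2$ hold.

**Lemma 1.** From a locked position Blocker can prevent Walker from reaching level $28$.

*Proof.* We use induction on $n$: Blocker adds at most one block so that either Walker cannot step, or every step leads to a locked position with $n-1$.

*Case $r=1$.* At most one of the points $q+e_1,q+e_2,q+e_3$ is unblocked; Blocker blocks it. If $n=1$, these are, unshifted, $x+e_1,x+e_2,x+e_3$, and Walker cannot step onto level $28$. If $n>1$, then after step $i$ we have $r=0$ and $q'=q+e_i$. Now $q'$ is blocked. For each $j\ne i$, the point $q'+e_j-e_i=q+e_j$ is blocked, so the assertion of (L0) for index $j$ holds. That makes three of four.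

*Case $r=0$.* At most one of the four assertions fails, and one block makes it true. So now all four hold. After step $i$ we have $r=2$ and $q'=q+e_i-\mathbf 1$. The three points of (L2) are $q'+\mathbf 1-e_l=q+e_i-e_l$ for $l=1,2,3$: the point $q$ (for $l=i$) and the two points $q+e_i-e_j$, $j\ne i$. The first is blocked and at least one of the other two is blocked. So (L2) holds.

*Case $r=2$.* Blocker makes all three points of (L2) blocked. After step $i$ we have $r=1$ and $q'=q+e_i$. The two points $q'+e_j=q+e_i+e_j$, $j\ne i$, are blocked. So (L1) holds. $\square$

If no block is needed in some case, Blocker plays arbitrarily. The remaining task is to force a locked position at some time.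

## A triangle with 36 points, and Walker running away from it

With $n=1$, locked means that two of $q+e_1,q+e_2,q+e_3$ are blocked. Blocker has $27$ moves before the position $n=1$, one at each of $n=28,\dots,2$. Preparing all of level $28$ is hopeless, so a sensible plan is to prepare only the part near the center. Let
$$T=\{z\in\mathbb Z_{\ge 0}^3:\ z_1+z_2+z_3=7\},\qquad U=\{z\in T:\ z_1,z_2,z_3\ge 1,\ \text{not all } z_i \text{ odd}\}.$$
Unshifted, points of $T$ are elements of the poset on level $28$.

**The size of $U$.** Points of $T$ with all $z_i\ge1$ correspond to $w=z-\mathbf 1\ge 0$ with $\sum w_i=4$, and there are $\binom 62=15$ of them. Those with all $z_i$ odd correspond to $w$ with all entries even: three permutations of $(4,0,0)$ and three of $(2,2,0)$. So $|U|=15-6=9$.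

**Why $U$ suffices in the interior.** Suppose $n=1$, all of $U$ is blocked, and all $q_i\ge 1$. The points $q+e_1,q+e_2,q+e_3$ lie in $T$ and have all coordinates at least $1$. Any two of them differ by exactly $1$ in some coordinate, so at most one has all coordinates odd. Hence at least two lie in $U$, and the position is locked by (L1).

Nine moves out of $27$ prepare the interior. But Walker need not end there. If Blocker spends his prepared moves only inside $T$, Walker plays step $1$ every time. At $n=1$ he is at $(27,0,0)$, and the points in front of him have shifted coordinates $(21,-7,-7)$, $(20,-6,-7)$, $(20,-7,-6)$. None of them is in $T$, so none is blocked. Blocker takes one and Walker steps to another. This holds even if all $36$ points of $T$ were blocked.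

So Blocker must react to drift. Since $h/3$ is the shifted centroid of Walker's reach, $h_l$ measures how close Walker is to the side $z_l=0$ of $T$, the *wall* $l$. Blocker's aim: a Walker who comes up to a wall must find himself locked there. He can afford $27-9=18$ blocks for this. Let
$$R=\{z\in T:\ \text{exactly one coordinate of } z \text{ is } 0\},$$
the boundary of $T$ without its corners. Each of the three sides contributes $6$ points, so $|R|=18$. The budget fits exactly, provided that all reactions to drift stay inside $R$.

## What a wall demands

*We compute backward what must be blocked when Walker is close to wall $l$.* Let $\{i,j,l\}=\{1,2,3\}$.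

*At $h_l=1$.* Here $r=1$ and $q_l=0$. The points $q+e_i,q+e_j$ lie on the wall. If both are blocked, the position is locked by (L1). So demand both.

*At $h_l=2$.* Here $r=2$, $q_l=0$. Step $i$ leads to $h_l=1$ with $q'=q+e_i$, where $q+2e_i$ and $q+e_i+e_j$ are demanded. Step $j$ demands $q+e_i+e_j$ and $q+2e_j$. So after Blocker's move all three points $q+2e_i,\ q+e_i+e_j,\ q+2e_j$ should be blocked. Before his move, two are enough.

*At $h_l=3$.* Here $r=0$, $q_l=1$. Step $i$ leads to $q'=q+e_i-\mathbf 1$, where we demand two of
$$q'+2e_i,\qquad q'+e_i+e_j=q+e_i-e_l,\qquad q'+2e_j=q+e_j-e_l .$$
If both $q+e_i-e_l$ and $q+e_j-e_l$ are blocked, this is met, and by symmetry so is the demand after step $j$. Before Blocker's move, one of the two is enough.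

*At $h_l=4$.* Here $r=1$, and the single point $q+e_i+e_j-e_l$ serves both steps. Step $i$ leads to $q'=q+e_i$, and $q'+e_j-e_l$ is this point; step $j$ is symmetric. Blocker makes this block with nothing prepared. Before his move the demand is empty.

So one wall can be defended starting from $h_l=4$. Trouble comes when two walls ask at once.

## Corners: the position $(13,4,4)$

Let Walker start with step $1$ three times: $(7,7,7)\to(9,6,6)\to(11,5,5)\to(13,4,4)$. The wall demands are empty all along. At $(13,4,4)$ we have $q=(4,1,1)$. After another step $1$ we get $(15,3,3)$ with $q'=(5,1,1)$. Wall $3$ then demands one of $(6,1,0),(5,2,0)$, and wall $2$ demands one of $(6,0,1),(5,0,2)$. The two pairs are disjoint, so one block at $(13,4,4)$ cannot serve both. If Blocker has used only the wall demands as his rule, neither pair contains a blocked point. The wall demands alone fail to propagate here.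

The cure is to run the backward computation along the corner as well, on the four points near it. For the corner where $z_i$ is large, put
$$A=6e_i+e_j,\qquad A'=6e_i+e_l,\qquad B=5e_i+2e_j,\qquad B'=5e_i+2e_l .$$
Suppose $h_j=h_l=t$.

* At $t=2$ we have $q=5e_i$, and $A=q+e_i+e_j$, $A'=q+e_i+e_l$ are two of the points of (L2). Demand both; then the position is locked.
* At $t=3$, step $i$ leads to $t=2$, and the other steps lead to wall demands. Having all four of $A,A',B,B'$ after Blocker's move will suffice; before it, three.
* At $t=4$, step $i$ requires three of the four. Steps $j$ and $l$ will ask for $B$ and $B'$ respectively. So after the move we want $B$, $B'$, and one of $A,A'$; before it, two of these three assertions.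
* At $t=5$, it suffices to have $B$ and $B'$ after the move; before it, one of them.
* At $t=6$, that is $h=(9,6,6)$ up to permutation, Blocker blocks $B$ or $B'$ with nothing prepared.

Thus the corner defense begins at $h=(9,6,6)$, two steps before the walls would have noticed anything. We now state this as a definition and check every case.

## Good positions

**Definition (good).** A position is *good* if all $h_i\ge 1$ and, for every ordering $(i,j,l)$ of $\{1,2,3\}$, the following hold.

**(W)** (wall conditions)

* If $h_l=1$: $q+e_i$ and $q+e_j$ are blocked.
* If $h_l=2$: at least two of $q+2e_i,\ q+e_i+e_j,\ q+2e_j$ are blocked.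
* If $h_l=3$: at least one of $q+e_i-e_l,\ q+e_j-e_l$ is blocked.

**(K)** (corner conditions) If $h_j=h_l=t$, with $A,A',B,B'$ as above:

* If $t=2$: $A$ and $A'$ are blocked.
* If $t=3$: at least three of $A,A',B,B'$ are blocked.
* If $t=4$: at least two of the assertions "$B$ blocked", "$B'$ blocked", "$A$ or $A'$ blocked" hold.
* If $t=5$: $B$ or $B'$ is blocked.

*Example.* The position $x=(3,1,0)$ has $h=(12,6,3)$, $q=(4,2,1)$. The only condition that applies is the wall condition for $l=3$: one of $(5,2,0)$, $(4,3,0)$ is blocked. Unshifted: one of $(12,9,7)$, $(11,10,7)$.

Three facts are immediate from the definition. The start $(7,7,7)$ is good, because no condition applies. A good position with some $h_l=1$ is locked, by (L1). A good position with $h_j=h_l=2$ is locked, by (L2), as computed above.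

**Lemma 2.** In a good, non-locked position, either no block is needed, or there is an element of $R$ such that once it is blocked, every step of Walker leads to a good or locked position. (When no block is needed, every step leads to such a position already.)

*Proof.*

**Step 1: list the positions.** *Only eleven vectors $h$ occur, up to permuting coordinates.* By the facts just noted, all $h_i\ge 2$, and no two of them equal $2$.

* If $r=1$, then all $h_i\ge 4$, so $q_i\ge 1$ and $\sum q_i=6$. Up to order, $q$ is $(2,2,2)$, $(3,2,1)$ or $(4,1,1)$, so $h$ is $(7,7,7)$, $(10,7,4)$ or $(13,4,4)$.
* If $r=0$, then all $h_i\ge 3$, so $q_i\ge 1$ and $\sum q_i=7$. Up to order, $q$ is $(3,2,2)$, $(3,3,1)$, $(4,2,1)$ or $(5,1,1)$, so $h$ is $(9,6,6)$, $(9,9,3)$, $(12,6,3)$ or $(15,3,3)$.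
* If $r=2$, then $q_i\ge 0$, $\sum q_i=5$, and at most one $q_i$ is $0$. Up to order, $q$ is $(2,2,1)$, $(3,1,1)$, $(3,2,0)$ or $(4,1,0)$, so $h$ is $(8,8,5)$, $(11,5,5)$, $(11,8,2)$ or $(14,5,2)$.

The set $R$ and the notions good and locked are symmetric under permuting coordinates, so it is enough to treat the vectors as written. After any step all $h_i\ge 1$, since a step lowers a coordinate by at most $1$. In corner situations we take $i=1,j=2,l=3$, so
$$A=(6,1,0),\quad A'=(6,0,1),\quad B=(5,2,0),\quad B'=(5,0,2).$$
The new $q$ after a step, written $q'$, is given by (1).

**Step 2: the case $r=1$.** *After a step $r=0$, so the conditions to check are those for coordinates $h_l=3$ and for the corner $(3,3)$.*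

* $h=(7,7,7)$. Steps lead to permutations of $(9,6,6)$, where no condition applies. No block is needed.
* $h=(10,7,4)$, $q=(3,2,1)$. Ensure that $(4,3,0)$ is blocked. Step 1 gives $(12,6,3)$, $q'=(4,2,1)$, and $q'+e_2-e_3=(4,3,0)$ is blocked. Step 2 gives $(9,9,3)$, $q'=(3,3,1)$, and $q'+e_1-e_3=(4,3,0)$ is blocked. Step 3 gives $(9,6,6)$, no condition.
* $h=(13,4,4)$, $q=(4,1,1)$. By (K) with $t=4$, at least two of "$B$", "$B'$", "$A$ or $A'$" hold; with at most one block, make all three hold. Step 1 gives $(15,3,3)$, $q'=(5,1,1)$. Three of $A,A',B,B'$ are blocked, so the corner condition holds. Wall $3$ needs one of $q'+e_1-e_3=A$, $q'+e_2-e_3=B$, and $B$ is blocked; wall $2$ needs one of $A',B'$, and $B'$ is blocked. Step 2 gives $(12,6,3)$, $q'=(4,2,1)$, and $q'+e_1-e_3=(5,2,0)=B$ is blocked. Step 3 gives $(12,3,6)$, $q'=(4,1,2)$, and $q'+e_1-e_2=(5,0,2)=B'$ is blocked.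

**Step 3: the case $r=0$.** *After a step $r=2$, so the conditions to check are those for coordinates $h_l=2$ and for the corners $(5,5)$ and $(2,2)$.*

* $h=(9,6,6)$. Ensure that $B$ or $B'$ is blocked. Step 1 gives $(11,5,5)$, and the corner condition holds. Steps 2 and 3 give $(8,8,5)$ and $(8,5,8)$, no condition.
* $h=(9,9,3)$, $q=(3,3,1)$. By (W) one of $(4,3,0),(3,4,0)$ is blocked; make both blocked. Step 1 gives $(11,8,2)$, $q'=(3,2,0)$; two of $(5,2,0),(4,3,0),(3,4,0)$ are needed, and the last two are blocked. Step 2 gives $(8,11,2)$, $q'=(2,3,0)$; two of $(4,3,0),(3,4,0),(2,5,0)$ are needed, and the first two are blocked. Step 3 gives $(8,8,5)$, no condition.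
* $h=(12,6,3)$, $q=(4,2,1)$. By (W) one of $(5,2,0),(4,3,0)$ is blocked; make both blocked. Step 1 gives $(14,5,2)$, $q'=(4,1,0)$; two of $(6,1,0),(5,2,0),(4,3,0)$ are needed, and the last two are blocked. Step 2 gives $(11,8,2)$, $q'=(3,2,0)$; two of $(5,2,0),(4,3,0),(3,4,0)$ are needed, and the first two are blocked. Step 3 gives $(11,5,5)$, and $B=(5,2,0)$ is blocked.
* $h=(15,3,3)$, $q=(5,1,1)$. By (K) three of $A,A',B,B'$ are blocked; make all four blocked. Step 1 gives $(17,2,2)$, $q'=(5,0,0)$; since $A=q'+e_1+e_2$ and $A'=q'+e_1+e_3$ are blocked, the position is locked by (L2). Step 2 gives $(14,5,2)$, $q'=(4,1,0)$; two of $A,B,(4,3,0)$ are needed, and $A,B$ are blocked. Step 3 gives $(14,2,5)$ and is symmetric, with $A',B'$.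

**Step 4: the case $r=2$.** *After a step $r=1$, so the conditions to check are those for coordinates $h_l=1$ and for the corner $(4,4)$.*

* $h=(8,8,5)$. Steps lead to $(10,7,4),(7,10,4),(7,7,7)$, no condition. No block is needed.
* $h=(11,5,5)$. By (K) $B$ or $B'$ is blocked; make both blocked. Step 1 gives $(13,4,4)$, where two of the three assertions hold, namely those on $B$ and $B'$. Steps 2 and 3 give $(10,7,4)$ and $(10,4,7)$, no condition.
* $h=(11,8,2)$, $q=(3,2,0)$. By (W) two of $(5,2,0),(4,3,0),(3,4,0)$ are blocked; make all three blocked. Step 1 gives $(13,7,1)$, $q'=(4,2,0)$, which needs $(5,2,0)$ and $(4,3,0)$: both blocked. Step 2 gives $(10,10,1)$, $q'=(3,3,0)$, which needs $(4,3,0)$ and $(3,4,0)$: both blocked. Step 3 gives $(10,7,4)$, no condition.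
* $h=(14,5,2)$, $q=(4,1,0)$. By (W) two of $A=(6,1,0)$, $B=(5,2,0)$, $(4,3,0)$ are blocked; make all three blocked. Step 1 gives $(16,4,1)$, $q'=(5,1,0)$, which needs $(6,1,0)$ and $(5,2,0)$: both blocked. Step 2 gives $(13,7,1)$, $q'=(4,2,0)$, which needs $(5,2,0)$ and $(4,3,0)$: both blocked. Step 3 gives $(13,4,4)$, where "$B$" and "$A$ or $A'$" hold.

In every case at most one new block is needed, and it is a permutation of $(6,1,0)$, $(5,2,0)$ or $(4,3,0)$, so it lies in $R$. $\square$

## Eighteen plus nine is twenty-seven

We now finish Theorem A.

**Step 1: Blocker's strategy.** *It ranks his duties.* As soon as the position is locked, he follows Lemma 1 for the rest of the walk. Otherwise, if Lemma 2 needs a block, he makes it. If it does not, the move is *free*: he blocks an unblocked element of $U$ if there is one, and otherwise plays arbitrarily.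

**Step 2: positions stay good.** *This justifies using Lemma 2 at every turn.* The first position is good. By Lemma 2, as long as no locked position has occurred, the next position is good or locked.

**Step 3: count the free moves.** *We show that $U$ gets filled in time.* Suppose no locked position occurs at $n=28,27,\dots,2$. These are $27$ moves of Blocker. Each move that Lemma 2 forces blocks an element of $R$ not blocked before, so there are at most $|R|=18$ of them. Hence at least $27-18=9=|U|$ moves were free. The sets $U$ and $R$ are disjoint, and each free move blocks a new element of $U$ while any remains. So when the position $n=1$ arises, all of $U$ is blocked.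

**Step 4: the position at $n=1$.** *We show that it is locked.* It is good or locked, and $r=1$. If it is locked, there is nothing to show. If it is good and some $h_l=1$, it is locked, as noted after the definition. Otherwise all $h_i\ge 4$, so all $q_i\ge 1$. Then two of $q+e_1,q+e_2,q+e_3$ lie in $U$, by the parity argument given with the definition of $U$; they are blocked, and (L1) holds.

So a locked position occurs in every case, and by Lemma 1 a Walker who has hit all lower levels never reaches level $28$. This proves Theorem A. Taking $d=3$ and $k=29$ already refutes the conjecture. $\blacksquare$

## Stacking wedges, and the threshold dimension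

Return to the plane. We found $f_2(3)=2$: one level lost in the first three. When Walker climbs past those three levels, everything above him is again a wedge, so Blocker can repeat the trick. That is the idea of Theorem B(1). We first settle two bookkeeping points, with the convention $f_d(0)=0$.

**(i) Extra blocked elements never help Walker.** *This lets Blocker reuse a strategy on a board that already has blocks.* Suppose Blocker has a strategy that holds Walker to at most $m$ elements, and some additional elements are blocked. Blocker imagines the game without the additional blocks and follows his strategy. When it asks for an element already blocked, he plays arbitrarily, and that arbitrary element becomes an additional block. Every element blocked in the imagined game is really blocked, so Walker's real moves are legal in the imagined game, and he gets at most $m$ elements. (If there is no unchosen element left to play, Walker cannot move either, and the game is over.)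

**(ii) $f_d(k')\le f_d(k)$ for $k'\le k$.** *A taller wedge is no worse for Walker.* Walker uses his $\vee^{(d)}_{k'}$ strategy on the lowest $k'$ levels of $\vee^{(d)}_k$. When Blocker plays elsewhere, or on an element already imagined blocked, Walker imagines a block on some element of $\vee^{(d)}_{k'}$ that is unchosen in the imagined game. The elements really blocked inside $\vee^{(d)}_{k'}$ are always among those imagined blocked, so every move of the strategy is legal in the real game. If no element is left to imagine blocked, the imagined game is over and the strategy has already produced its $f_d(k')$ elements.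

**Proof of Theorem B(1).** *We play one strategy on the lowest $j$ levels and a fresh one above.* On $\vee^{(d)}_{j+k}$, while Walker's elements are on levels below $j$, Blocker follows an optimal strategy for $\vee^{(d)}_j$, the lowest $j$ levels. So Walker takes at most $f_d(j)$ elements there. Suppose Walker at some point first chooses an element $y$ with $|y|\ge j$. The set of elements above or equal to $y$ is
$$\{y+z:\ z\in\vee^{(d)}_{k'}\},\qquad k'=j+k-|y|\le k ,$$
a copy of $\vee^{(d)}_{k'}$ with $y$ as its origin. All later elements of Walker lie in it. From now on Blocker plays an optimal strategy for $\vee^{(d)}_{k'}$, regarding $y$ as Walker's opening move at the origin. Blocks made earlier in this set are extra blocks. By (i) and (ii), Walker gets at most $f_d(k')\le f_d(k)$ elements from $y$ on. Altogether, $f_d(j+k)\le f_d(j)+f_d(k)$.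

Fekete's lemma says that for a subadditive sequence $(a_k)$ of nonnegative reals, $a_k/k$ converges to $\inf_k a_k/k$. Apply it to $a_k=f_d(k)$. If $f_d(k_0)<k_0$ for some $k_0$, the limit is at most $f_d(k_0)/k_0<1$. Otherwise $f_d(k)=k$ for all $k$.

*Check in the plane.* For $k=3m+s$ with $0\le s\le 2$, subadditivity and $f_2(3)=2$ give $f_2(k)\le 2m+s=\lceil 2k/3\rceil$, in agreement with known result (2).

**Proof of Theorem B(3).** *We embed a wedge in the next dimension.* In $\vee^{(d+1)}_k$ Walker plays his $\vee^{(d)}_k$ strategy inside $\{x_{d+1}=0\}$, which is a copy of $\vee^{(d)}_k$. He treats Blocker's moves outside this set, or on an element already imagined blocked, as imaginary blocks inside it, exactly as in (ii). Hence $f_d(k)\le f_{d+1}(k)$.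

Let $D$ be the set of $d$ such that $f_d(k)=k$ for all $k$. Since $f_d(k)\le f_{d+1}(k)\le k$, the set $D$ is closed upward. It contains $14$ by known result (1). It does not contain $2$, since $f_2(3)=2$ by known result (2), and it does not contain $3$ by Theorem A. So the least element $d^*$ of $D$ satisfies $4\le d^*\le 14$, and $d\in D$ if and only if $d\ge d^*$.

**Proof of Theorem B(2).** *We repeat the loss of Theorem A every $29$ levels.* By Theorem A, $f_3(29)\le 28$. Write $k=29m+s$ with $0\le s<29$. By (1) and $f_3(s)\le s$,
$$f_3(k)\le m f_3(29)+f_3(s)\le 28m+s=k-m=k-\lfloor k/29\rfloor .$$
Dividing by $k$ and letting $k\to\infty$, the limit, which exists by (1), is at most $28/29$. By (3) and known result (2), $f_3(k)\ge f_2(k)=\lceil 2k/3\rceil$, so the limit is at least $2/3$. $\blacksquare$
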